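\title{Families of rank three ACM bundles on a general quintic threefold}

\begin{abstract}
On a general quintic threefold $X\subset\mathbb{P}^4$, indecomposable vector bundles without intermediate cohomology of rank at most two are rigid, and positive dimensional families are known to exist in rank at most four. We show that the smallest rank in which such a family occurs is three, which answers a question of Madonna. The bundles are the second syzygies of line bundles of degree three on an elliptic sextic curve in $X$. The same construction gives families in every rank $p\ge 3$, and for a suitable sextic the miniversal deformation space of each rank three bundle is a smooth curve germ.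
\end{abstract}

\section{The question and the results}

Let $X\subset\mathbb{P}^4$ be a smooth quintic hypersurface over $\mathbb{C}$. Its Picard group is generated by the hyperplane class, its canonical bundle is trivial, and $H^1(\mathcal{O}_X(n))=H^2(\mathcal{O}_X(n))=0$ for all $n$. A vector bundle $E$ on $X$ is \emph{without intermediate cohomology}, or \emph{arithmetically Cohen--Macaulay} (ACM), if
\[
H^i(X,E(n))=0\qquad\text{for } i=1,2 \text{ and all } n\in\mathbb{Z},
\]
where $E(n)=E\otimes\mathcal{O}_X(n)$. By Serre duality $H^i(E^\vee(n))\cong H^{3-i}(E(-n))^*$, so $E^\vee$ is ACM together with $E$. A bundle is \emph{indecomposable} (or irreducible) if it is not a direct sum of two bundles of lower rank. Line bundles are ACM, and a direct sum is ACM exactly when its summands are. Thus the indecomposable ACM bundles are the building blocks, and in rank one they form the discrete list $\mathcal{O}_X(n)$. One asks in which rank continuous parameters first appear.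

A \emph{family} is a vector bundle $\mathcal{E}$ on $X\times T$, with $T$ of finite type over $\mathbb{C}$; its members are the bundles $\mathcal{E}_t=\mathcal{E}|_{X\times\{t\}}$ at closed points $t$. We call it \emph{positive dimensional} if $T$ has positive dimension and infinitely many isomorphism classes occur among the members, so that constant families do not count. Let $BGS(X)$ be the smallest positive integer $p$ for which there is a positive dimensional family of indecomposable ACM bundles of rank $p$ on $X$. The following results are known; they form the background of the question posed in \cite{Madonna}.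
\begin{enumerate}
\item[(K1)] For $X$ general, every indecomposable rank $2$ ACM bundle $E$ on $X$ (if any exists) is infinitesimally rigid, that is, $\operatorname{Ext}^1(E,E)=0$.
\item[(K2)] Buchweitz, Greuel and Schreyer showed that on any smooth hypersurface of degree $r\ge3$ in $\mathbb{P}^4$ there are infinitely many isomorphism classes of indecomposable ACM bundles. On a general such hypersurface their rank is $2^3$.
\item[(K3)] Together, (K1) and (K2) give $3\le BGS(X)\le 8$ for a general quintic $X$.
\item[(K4)] For $X$ general, $BGS(X)\le4$; this is proved by constructing families of indecomposable rank $4$ ACM bundles as extensions of rank $2$ ACM bundles.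
\end{enumerate}
Madonna \cite{Madonna} asks, and leaves open, whether $BGS(X)=3$ for a general quintic $X$.

There are two reasons to guess that the answer is $4$. First, deformations of a bundle $E$ have tangent space $\operatorname{Ext}^1(E,E)$ and obstructions in $\operatorname{Ext}^2(E,E)$, and these spaces are dual because $\omega_X$ is trivial. The expected dimension of moduli is zero, so a family needs a special reason to exist. Second, the reason behind (K4) is not available in rank $3$: an extension of rank $3$ of two ACM bundles involves a line bundle $\mathcal{O}_X(n)$ and an ACM bundle $E'$, and it splits since $\operatorname{Ext}^1(\mathcal{O}_X(n),E')=H^1(E'(-n))=0$ and $\operatorname{Ext}^1(E',\mathcal{O}_X(n))=H^1(E'^\vee(n))=0$. Nevertheless the answer is $3$. The parameter comes from the Picard variety of an elliptic curve $D\subset X$: even when the curve cannot move in $X$, line bundles on it can.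

Throughout, an elliptic curve is a smooth connected projective curve of genus one, a curve in $\mathbb{P}^4$ is \emph{nondegenerate} if it lies in no hyperplane, and a sheaf on a curve $D\subset X$ is regarded as a sheaf on $X$ by pushforward.

\begin{theorem}\label{thm:A}
For $X$ general, $BGS(X)=3$. More precisely, if a smooth quintic $X$ contains a smooth nondegenerate elliptic sextic $D$ (a general $X$ does), then for all but at most $6$ classes $L\in\operatorname{Pic}^3(D)$ there is an exact sequence
\[
0\to E_L\to\mathcal{O}_X(-1)^6\to\mathcal{O}_X^3\to L\to0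
\]
with $E_L$ an indecomposable ACM bundle of rank $3$. Moreover $E_L\cong E_{L'}$ if and only if $L\cong L'$, and the $E_L$ form an algebraic family over an open subset of $\operatorname{Pic}^3(D)$.
\end{theorem}

Two complements are not needed for Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}
For $X$ general, a positive dimensional family of indecomposable ACM bundles of rank $p$ exists if and only if $p\ge3$.
\end{theorem}

\begin{theorem}\label{thm:C}
In Theorem~\ref{thm:A}, $\dim\operatorname{Ext}^1(E_L,E_L)=1+h^1(N_{D/X})$. For $X$ general, $D$ can be chosen with $h^0(N_{D/X})=h^1(N_{D/X})=0$. Then $\dim\operatorname{Ext}^1(E_L,E_L)=1$ and the miniversal deformation space of $E_L$ is a smooth curve germ.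
\end{theorem}

The generality of $X$ enters in two places only: through (K1), for the lower bound, and through the existence of suitable elliptic curves on $X$ (Proposition~\ref{prop:curves}), which holds on a dense Zariski open set of quintics. Section~\ref{sec:syzygy} explains how a bundle on a curve produces an ACM bundle and works out the case of a plane cubic. Sections~\ref{sec:linear} and~\ref{sec:EF} carry out the construction for elliptic curves of degree $5$ and $6$, Section~\ref{sec:curves} finds such curves on a general quintic, and Sections~\ref{sec:AB} and~\ref{sec:C} prove the theorems.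

\section{Background}\label{sec:background}

\subsection*{Notation}
Put $\mathbb{P}=\mathbb{P}^4$, $V=H^0(\mathcal{O}_{\mathbb{P}}(1))$ and $S=\operatorname{Sym}V=\mathbb{C}[x_0,\dots,x_4]$. For a coherent sheaf $\mathcal{G}$ write $H^0_*(\mathcal{G})=\bigoplus_{n\in\mathbb{Z}}H^0(\mathcal{G}(n))$; the sheaf associated with this graded module is $\mathcal{G}$. If $X=\{f=0\}$, then $R:=H^0_*(\mathcal{O}_X)=S/(f)$.

Let $D\subset X$ be a smooth curve with normal bundle $N=N_{D/X}$ and $F$ a vector bundle on $D$. Locally $D$ is cut out by a regular sequence of length two, so $F$ has local projective dimension $2$ along $D$, and the Koszul complex gives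
\begin{equation}\label{eq:local}
\mathcal{E}xt^i(F,\mathcal{O}_X)=\begin{cases}0 & i\ne2,\\ F^\vee\otimes\det N & i=2,\end{cases}
\qquad
\mathcal{T}or_i^{\mathcal{O}_X}(F,\mathcal{O}_D)=\wedge^iN^\vee\otimes F .
\end{equation}
By adjunction $\det N=\omega_D\otimes\omega_X^{-1}|_D=\omega_D$, which is trivial when $D$ is elliptic.

\subsection*{Ranks one and two}
The bound $BGS(X)\ge3$ is part of (K3). We recall why rigidity excludes families.

\begin{proposition}\label{prop:lower}
For $X$ general there is no positive dimensional family of indecomposable ACM bundles of rank $p\le2$.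
\end{proposition}

\begin{proof}
Line bundles are rigid because $H^1(\mathcal{O}_X)=0$, and indecomposable ACM bundles of rank $2$ are rigid by (K1). So let $\mathcal{E}$ be a family over $T$ with all members rigid, fix $t_0\in T$, and let $\mathcal{G}=\mathcal{H}om(\mathrm{pr}_X^*\mathcal{E}_{t_0},\mathcal{E})$ on $X\times T$. Since $H^1(\mathcal{G}_{t_0})=\operatorname{Ext}^1(\mathcal{E}_{t_0},\mathcal{E}_{t_0})=0$, cohomology and base change shows that every section of $\mathcal{G}_{t_0}$ extends over $X\times T'$ for an open neighborhood $T'$ of $t_0$. Let $\phi$ be an extension of the identity. The locus in $X\times T'$ where $\phi$ is not an isomorphism is closed and misses $X\times\{t_0\}$. As $X$ is proper, its image in $T'$ is closed and misses $t_0$. Hence $\mathcal{E}_t\cong\mathcal{E}_{t_0}$ for $t$ near $t_0$. The isomorphism classes partition $T$ into open sets, so by quasi-compactness only finitely many occur (only one if $T$ is connected).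
\end{proof}

\subsection*{Bundles on an elliptic curve}
Let $D$ be an elliptic curve. The slope of a bundle $B\neq0$ is $\mu(B)=\deg B/\operatorname{rk}B$. The bundle $B$ is \emph{semistable} if $\mu(Q)\ge\mu(B)$ for every nonzero quotient bundle $Q$, equivalently $\mu(B')\le\mu(B)$ for every nonzero subsheaf $B'$; it is \emph{stable} if the inequalities are strict for proper quotients and subsheaves of lower rank. Duals and direct summands of semistable bundles are semistable. Riemann--Roch reads $\chi(B)=\deg B$, and Serre duality reads $\operatorname{Ext}^1(B,B')\cong\operatorname{Hom}(B',B)^*$. We use the following facts.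
\begin{enumerate}
\item[(E1)] If $B,B'$ are semistable and $\mu(B)>\mu(B')$, then $\operatorname{Hom}(B,B')=0$. Hence a semistable $B$ with $\mu(B)>0$ has $H^1(B)=\operatorname{Hom}(B,\mathcal{O}_D)^*=0$ and $h^0(B)=\deg B$, and one with $\mu(B)<0$ has $H^0(B)=0$.
\item[(E2)] An indecomposable bundle $B$ is semistable. Otherwise let $B'\subset B$ be the first step of the Harder--Narasimhan filtration. The factors of $B/B'$ are semistable of slope less than $\mu(B')$, so $\operatorname{Ext}^1(B/B',B')=\operatorname{Hom}(B',B/B')^*=0$ by (E1), and $B'$ splits off.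
\item[(E3)] A semistable bundle of slope $\mu$ has a filtration with stable quotients of slope $\mu$, its \emph{Jordan--H\"older factors}; they are unique up to order and at most $\operatorname{rk}B$ in number. If $B\to B'$ is a nonzero map of semistable bundles of slope $\mu$, its kernel, image and cokernel are semistable of slope $\mu$ or zero, so every factor of the image is a factor of both $B$ and $B'$.
\item[(E4)] In characteristic zero, a tensor product of semistable bundles is semistable \cite[Thm.~3.1.4]{HL}.
\item[(E5)] There are indecomposable bundles of every rank $\rho\ge1$ and every degree $e$ on $D$ \cite{Atiyah}.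
\end{enumerate}

\section{Second syzygies of bundles on curves}\label{sec:syzygy}

A bundle $F$ on a curve $D\subset X$ has projective dimension two, so two steps of a resolution by vector bundles end in a vector bundle. If both steps are surjective on global sections of all twists, they remove $H^2$ and $H^1$.

\begin{lemma}\label{lem:syzygy}
Let $D\subset X$ be a smooth curve, $F$ a vector bundle on $D$, and $\mathcal{L}_0,\mathcal{L}_1$ finite direct sums of line bundles on $X$. Let $\mathcal{L}_1\to\mathcal{L}_0\to F$ be maps such that $H^0_*(\mathcal{L}_1)\to H^0_*(\mathcal{L}_0)\to H^0_*(F)\to0$ is exact, and let $E=\ker(\mathcal{L}_1\to\mathcal{L}_0)$.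
\begin{enumerate}
\item[(a)] The sequence $0\to E\to\mathcal{L}_1\to\mathcal{L}_0\to F\to0$ is exact, and $E$ is an ACM bundle of rank $\operatorname{rk}\mathcal{L}_1-\operatorname{rk}\mathcal{L}_0$.
\item[(b)] There is an exact sequence $0\to\mathcal{L}_0^\vee\to\mathcal{L}_1^\vee\to E^\vee\to F^\vee\otimes\omega_D\to0$.
\item[(c)] If $\mathcal{L}_1^\vee(-1)$ is globally generated and $H^0(F^\vee\otimes\omega_D(-1))=0$, then the evaluation map $H^0(E^\vee(-1))\otimes\mathcal{O}_X\to E^\vee(-1)$ has cokernel $F^\vee\otimes\omega_D(-1)$. In particular $E$ determines $F$ up to isomorphism.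
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Sheafifying the exact sequence of modules gives the exact sequence of sheaves. With $K=\ker(\mathcal{L}_0\to F)$ it splits into
\begin{equation}\label{eq:split}
0\to E\to\mathcal{L}_1\to K\to0,\qquad 0\to K\to\mathcal{L}_0\to F\to0 .
\end{equation}
At a point $x$ we have $\operatorname{Ext}^{i}(E_x,-)=\operatorname{Ext}^{i+2}(F_x,-)=0$ for $i\ge1$, so $E$ is locally free. As $F$ is torsion on $X$, $\operatorname{rk}K=\operatorname{rk}\mathcal{L}_0$, which gives the rank. Since $\mathcal{L}_0$ and $\mathcal{L}_1$ are ACM,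
\[
H^2(E(n))\cong H^1(K(n))=\operatorname{coker}\bigl(H^0(\mathcal{L}_0(n))\to H^0(F(n))\bigr)=0,
\]
\[
H^1(E(n))=\operatorname{coker}\bigl(H^0(\mathcal{L}_1(n))\to H^0(K(n))\bigr)=0,
\]
the last because $H^0_*(K)=\ker(H^0_*(\mathcal{L}_0)\to H^0_*(F))$ is the image of $H^0_*(\mathcal{L}_1)$.

(b) Dualize the second sequence in \eqref{eq:split}. By \eqref{eq:local}, $K^\vee=\mathcal{L}_0^\vee$ and $\mathcal{E}xt^1(K,\mathcal{O}_X)=\mathcal{E}xt^2(F,\mathcal{O}_X)=F^\vee\otimes\omega_D$. Now dualize the first sequence.

(c) Let $I$ be the image of $\mathcal{L}_1^\vee(-1)\to E^\vee(-1)$. By (b) and the vanishing hypothesis, all sections of $E^\vee(-1)$ lie in $I$, and they generate $I$ because $I$ is a quotient of a globally generated sheaf. So $I$ is the image of the evaluation map.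
\end{proof}

To apply the lemma it is enough to present $\Gamma=H^0_*(F)$ over $S$. Indeed $f$ annihilates $\Gamma$ because $D\subset X$, so $\Gamma\otimes_SR=\Gamma$, and tensoring a free presentation over $S$ with $R$ gives a free presentation over $R$.

\begin{example}[A plane cubic]\label{ex:cubic}
Let $C=\{x_3=x_4=g=0\}$ be a smooth plane cubic, $g\in\mathbb{C}[x_0,x_1,x_2]$, and let $X=\{qg+ax_3+bx_4=0\}$ with $q,a,b$ general forms of degrees $2,4,4$. Then $X$ is smooth: off $C$ by Bertini's theorem, and along $C$ because $q,a,b$ have no common zero on $C$. Take a point $y\in C$, cut out in the plane by linear forms $\ell_1,\ell_2$, and write $g=q_1\ell_1+q_2\ell_2$. Let $F=\mathcal{O}_C(1)(-y)$, of degree $2$. Since $H^0_*(\mathcal{O}_C)=S/(x_3,x_4,g)$, the module $\Gamma=H^0_*(F)$ is the ideal $(\ell_1,\ell_2)$ of this ring, with the generators $\epsilon_i\mapsto\ell_i$ placed in degree $0$. The relations include $x_3\epsilon_i$ and $x_4\epsilon_i$. Modulo these, a relation is a pair $(\alpha,\beta)$ of ternary forms with $\alpha\ell_1+\beta\ell_2=hg$. Then $(\alpha-hq_1)\ell_1+(\beta-hq_2)\ell_2=0$,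 so $(\alpha,\beta)=h\,(q_1,q_2)+k\,(\ell_2,-\ell_1)$. This gives the presentation
\[
\mathcal{O}_X(-1)^5\oplus\mathcal{O}_X(-2)\xrightarrow{\ \begin{pmatrix}x_3&0&x_4&0&\ell_2&q_1\\0&x_3&0&x_4&-\ell_1&q_2\end{pmatrix}\ }\mathcal{O}_X^2\to F\to0 .
\]
By Lemma~\ref{lem:syzygy}(a) the kernel $E_y$ of the matrix is an ACM bundle of rank $6-2=4$. Part (c) applies, since $\mathcal{O}_X^5\oplus\mathcal{O}_X(1)$ is globally generated and $\deg F^\vee(-1)=-5$. So $E_y$ determines $\mathcal{O}_C(y)$, hence $y$, because $C$ has genus one. As $y$ moves on $C$ we obtain pairwise non-isomorphic ACM bundles of rank $4$. (We do not discuss their indecomposability.)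
\end{example}

The example contains the whole mechanism, and it shows what has to be improved. The rank is the number of relations minus the number of generators, and four of the six relations merely express that $C$ lies in a plane. To lower the rank we turn to nondegenerate curves, where the relations can no longer be written down and must be controlled by cohomology.

\section{Linear presentations on elliptic curves of degree five and six}\label{sec:linear}

Let $D\subset\mathbb{P}$ be a nondegenerate elliptic curve of degree $\delta$. Then $V\subset H^0(\mathcal{O}_D(1))$, so $\delta\ge5$. Let $F$ be an indecomposable bundle on $D$ of rank $\rho$ and degree $e>0$, and put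
\[
\Gamma=H^0_*(F),\qquad A=H^0(F),\qquad U=\ker\bigl(A\otimes V\to H^0(F(1))\bigr).
\]
By (E2) and (E1), $\dim A=e$ and $h^0(F(1))=e+\delta\rho$. The most economical situation is that $A$ generates $\Gamma$ and the linear relations $U$ generate all relations. Then
\begin{equation}\label{eq:dims}
\dim U=5e-(e+\delta\rho)=4e-\delta\rho,\qquad \dim U-\dim A=3e-\delta\rho,
\end{equation}
and the second number is the rank of the syzygy bundle. We want $e$ small, but not so small that relations of higher degree appear. Generators and relations are governed by the kernel bundle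
\begin{equation}\label{eq:M}
0\to M\to V\otimes\mathcal{O}_D\to\mathcal{O}_D(1)\to0,
\end{equation}
of rank $4$ and degree $-\delta$, and by its second exterior power. On an elliptic curve, vanishing of $H^1$ follows from semistability and a slope computation, so we first prove semistability.

\begin{lemma}\label{lem:ss}
If $\delta\in\{5,6\}$, then $M$ is semistable. Hence $\wedge^2M$ is semistable of rank $6$ and slope $-\delta/2$.
\end{lemma}

\begin{proof}
We show that $M^\vee$, of rank $4$ and degree $\delta$, is semistable. The dual of \eqref{eq:M},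
\[
0\to\mathcal{O}_D(-1)\to V^\vee\otimes\mathcal{O}_D\to M^\vee\to0,
\]
is the restriction of the Euler sequence, so $M^\vee=T_{\mathbb{P}}(-1)|_D$. Let $Q$ be a quotient bundle of $M^\vee$ of rank $r\in\{1,2,3\}$; we must show $\deg Q\ge r\delta/4$. By nondegeneracy,
\[
\operatorname{Hom}(Q,\mathcal{O}_D)\subset\operatorname{Hom}(M^\vee,\mathcal{O}_D)=H^0(M)=\ker\bigl(V\to H^0(\mathcal{O}_D(1))\bigr)=0 .
\]
So $H^1(Q)=0$ and $h^0(Q)=\deg Q$. The bundle $Q$ is globally generated and not trivial; if $h^0(Q)\le r$, its evaluation map would be an isomorphism $\mathcal{O}_D^r\to Q$. Thus $\deg Q\ge r+1$, that is, $\deg Q\ge2,3,4$ for $r=1,2,3$. The required bounds are $\frac54,\frac52,\frac{15}4$ for $\delta=5$ and $\frac32,3,\frac92$ for $\delta=6$. Only the case $\delta=6$, $r=3$, $\deg Q=4$ remains.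

In that case $V^\vee\to H^0(Q)$ goes from dimension $5$ to dimension $4$ and kills some $v\ne0$. The section $\sigma_v$ of $M^\vee$ defined by $v$ is nonzero because $H^0(\mathcal{O}_D(-1))=0$, and it lies in the line subbundle $\ker(M^\vee\to Q)$, of degree $6-4=2$. So its zero scheme has length $2$. On the other hand, the section of $T_{\mathbb{P}}(-1)$ given by $v$ vanishes exactly at the reduced point $[v]$: for $v=e_0$, in the chart $x_0=1$ it equals $-\sum_{i\ge1}x_ie_i$ modulo the tautological vector $e_0+\sum_{i\ge1}x_ie_i$. Hence the zero scheme of $\sigma_v$ is $D\cap\{[v]\}$, of length at most $1$, a contradiction.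

Finally, $M\otimes M$ is semistable of slope $-\delta/2$ by (E4), and $\wedge^2M$ is a direct summand of it.
\end{proof}

Nondegeneracy is essential here: if $D$ lies in a hyperplane, then $\mathcal{O}_D\subset M$ destabilizes $M$. From now on $\delta\in\{5,6\}$, and we consider the condition
\begin{equation}\label{eq:star}
\frac{\delta}{2}\le\frac{e}{\rho}<\delta,\qquad H^1(\wedge^2M\otimes F)=0 .
\end{equation}
The bundle $\wedge^2M\otimes F$ is semistable of slope $e/\rho-\delta/2$, so the second condition is automatic when $e/\rho>\delta/2$.

\begin{proposition}\label{prop:linear}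
If the indecomposable bundle $F$ satisfies \eqref{eq:star}, then $U\otimes S(-1)\to A\otimes S\to\Gamma\to0$ is exact. In particular $A\otimes V\to H^0(F(1))$ is surjective and \eqref{eq:dims} holds.
\end{proposition}

\begin{proof}
For $n<0$ the semistable bundle $F(n)$ has slope at most $e/\rho-\delta<0$, so $\Gamma_n=0$. For a graded $S$-module bounded below, graded Nakayama says that a graded subspace generates the module if it surjects onto $\operatorname{Tor}_0^S(-,\mathbb{C})$. Resolving $\mathbb{C}$ by the Koszul complex, $\operatorname{Tor}_i^S(\Gamma,\mathbb{C})_{i+q}$ is the middle homology of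
\[
\wedge^{i+1}V\otimes\Gamma_{q-1}\to\wedge^iV\otimes\Gamma_q\to\wedge^{i-1}V\otimes\Gamma_{q+1}.
\]
For $i=0,1$ this vanishes when $q<0$, and for $q=0$ it gives $\operatorname{Tor}_0(\Gamma,\mathbb{C})_0=A$ and $\operatorname{Tor}_1(\Gamma,\mathbb{C})_1=U$. Let $q\ge1$.

Twisting \eqref{eq:M} by $F(q-1)$ embeds $\operatorname{Tor}_0(\Gamma,\mathbb{C})_q=\operatorname{coker}(V\otimes\Gamma_{q-1}\to\Gamma_q)$ in $H^1(M\otimes F(q-1))$. This bundle is semistable of slope at least $e/\rho-\delta/4>0$, so the group vanishes and $A$ generates $\Gamma$.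

Since the quotient in \eqref{eq:M} is a line bundle, there is an exact sequence
\begin{equation}\label{eq:wedge}
0\to\wedge^2M\to\wedge^2V\otimes\mathcal{O}_D\to M(1)\to0,
\end{equation}
and the composition with $M(1)\subset V\otimes\mathcal{O}_D(1)$ is the Koszul differential. As $\ker(V\otimes\Gamma_q\to\Gamma_{q+1})=H^0(M\otimes F(q))$, twisting \eqref{eq:wedge} by $F(q-1)$ embeds $\operatorname{Tor}_1(\Gamma,\mathbb{C})_{1+q}$ in $H^1(\wedge^2M\otimes F(q-1))$. This vanishes for $q=1$ by \eqref{eq:star}, and for $q\ge2$ because the slope is at least $e/\rho+\delta/2>0$.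

Let $Z=\ker(A\otimes S\to\Gamma)$. The map $A\to\operatorname{Tor}_0(\Gamma,\mathbb{C})$ is bijective, so the long exact sequence gives $\operatorname{Tor}_0(Z,\mathbb{C})=\operatorname{Tor}_1(\Gamma,\mathbb{C})$, which is concentrated in degree $1$. Hence $Z$ is generated by $Z_1=U$.
\end{proof}

\begin{remark}\label{rem:window}
The conditions in \eqref{eq:star} cannot be relaxed much. If $e/\rho>\delta$, then $\Gamma_{-1}\ne0$ and $A$ does not generate $\Gamma$. For $0<e/\rho<\delta$ we have $H^1(F)=0$, so the embedding $\operatorname{Tor}_1(\Gamma,\mathbb{C})_2\subset H^1(\wedge^2M\otimes F)$ is an equality. If $e/\rho<\delta/2$, this group is nonzero because $\chi(\wedge^2M\otimes F)<0$. Within the window, the rank satisfies $3e-\delta\rho\ge\delta\rho/2$. Rank $3$ therefore forces $\rho=1$, and then $3e=\delta+3$ forces $\delta=6$ and $e=3$. This lies on the boundary $e/\rho=\delta/2$, where the vanishing of $H^1(\wedge^2M\otimes F)$ is a real condition on $F$. An elliptic quintic gives rank at least $4$.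
\end{remark}

\section{The bundles $E_F$}\label{sec:EF}

Let $X$ be a smooth quintic containing a nondegenerate elliptic curve $D$ of degree $\delta\in\{5,6\}$.

\begin{proposition}\label{prop:EF}
Let $F$ be an indecomposable bundle on $D$ of rank $\rho$ and degree $e$ satisfying \eqref{eq:star}. There is an exact sequence
\begin{equation}\label{eq:EF}
0\to E_F\to U\otimes\mathcal{O}_X(-1)\to A\otimes\mathcal{O}_X\to F\to0
\end{equation}
in which $E_F$ is an indecomposable ACM bundle of rank $3e-\delta\rho$. If $F'$ is a second such bundle on $D$ and $E_F\cong E_{F'}$, then $F\cong F'$.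
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:linear}, Lemma~\ref{lem:syzygy} applies with $\mathcal{L}_0=A\otimes\mathcal{O}_X$ and $\mathcal{L}_1=U\otimes\mathcal{O}_X(-1)$. Part (a) gives \eqref{eq:EF}, the ACM property and the rank, which is positive. Part (c) applies because $F^\vee(-1)$ is semistable of negative slope, so $E=E_F$ determines $F$.

For indecomposability we use that the presentation is linear, which makes the kernel of the evaluation map as explicit as its cokernel. Part (b), twisted by $\mathcal{O}_X(-1)$, reads
\begin{equation}\label{eq:dual}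
0\to A^\vee\otimes\mathcal{O}_X(-1)\to U^\vee\otimes\mathcal{O}_X\to E^\vee(-1)\to F^\vee(-1)\to0 .
\end{equation}
From $H^0(\mathcal{O}_X(-1))=H^1(\mathcal{O}_X(-1))=0$ and $H^0(F^\vee(-1))=0$ we get $H^0(E^\vee(-1))=U^\vee$. So the middle map of \eqref{eq:dual} is the evaluation map, with kernel $\mathcal{O}_X(-1)^e$.

Suppose $E=E_1\oplus E_2$. The evaluation map is the direct sum of the evaluation maps of $E_1^\vee(-1)$ and $E_2^\vee(-1)$, and kernel and cokernel decompose accordingly. A decomposition of $F^\vee(-1)$ as an $\mathcal{O}_X$-module is a decomposition into bundles on $D$, and $F^\vee(-1)$ is indecomposable. After renumbering, the evaluation map of $E_1^\vee(-1)$ is therefore surjective. Its kernel is a direct summand of $\mathcal{O}_X(-1)^e$, that is, the image of an idempotent in $\operatorname{End}(\mathcal{O}_X(-1)^e)=\operatorname{Mat}_e(\mathbb{C})$, so it is $\mathcal{O}_X(-1)^{e_1}$ for some $e_1$. Dualizing $0\to\mathcal{O}_X(-1)^{e_1}\to\mathcal{O}_X^{u_1}\to E_1^\vee(-1)\to0$ and twisting by $\mathcal{O}_X(-1)$ gives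
\[
0\to E_1\to\mathcal{O}_X(-1)^{u_1}\to\mathcal{O}_X^{e_1}\to0 .
\]
Here $H^0(\mathcal{O}_X(-1))=0$ and $H^1(E_1)\subset H^1(E)=0$, so $H^0(\mathcal{O}_X^{e_1})=0$ and $e_1=0$. Thus $E_1(1)\cong\mathcal{O}_X^{u_1}$. But \eqref{eq:EF} gives $H^0(E(1))=\ker(U\to A\otimes V)=0$, so $u_1=0$ and $E_1=0$.
\end{proof}

We now vary $F$ by twisting with line bundles of degree zero. This preserves rank, degree and indecomposability, so only the cohomological part of \eqref{eq:star} has to be watched.

\begin{lemma}\label{lem:family}
Let $F_0$ be an indecomposable bundle on $D$ of rank $\rho$ and degree $e$ with $\delta/2\le e/\rho<\delta$. Then $F_0\otimes P$ satisfies \eqref{eq:star} for all $P$ in a subset $T\subset\operatorname{Pic}^0(D)$ with finite complement. The bundles $E_{F_0\otimes P}$ form an algebraic family over the curve $T$, and it contains infinitely many isomorphism classes.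
\end{lemma}

\begin{proof}
For the first statement only the case $e/\rho=\delta/2$ needs an argument. Then $\wedge^2M\otimes F_0\otimes P$ has degree $0$, so $h^1=h^0$. A nonzero section is a nonzero map $F_0^\vee\otimes P^{-1}\to\wedge^2M$ between semistable bundles of slope $-\delta/2$. By (E3) there are Jordan--H\"older factors $G$ of $F_0^\vee$ and $G'$ of $\wedge^2M$ with $G\otimes P^{-1}\cong G'$. Then $P^{\operatorname{rk}G}\cong\det G\otimes(\det G')^{-1}$. There are finitely many pairs $(G,G')$, and multiplication by $\operatorname{rk}G$ on $\operatorname{Pic}^0(D)$ has finite fibers, so finitely many $P$ are excluded.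

Let $\mathcal{F}$ on $D\times T$ be the pullback of $F_0$ twisted by a Poincar\'e bundle, and let $\pi$ denote projection to $T$. Since $H^1(\mathcal{F}_t)=H^1(\mathcal{F}_t(1))=0$ for all $t$, the sheaves $\mathcal{A}=\pi_*\mathcal{F}$ and $\pi_*\mathcal{F}(1)$ are vector bundles whose formation commutes with base change. The map $\mathcal{A}\otimes V\to\pi_*\mathcal{F}(1)$ is surjective on fibers by Proposition~\ref{prop:linear}, so its kernel $\mathcal{U}$ is a vector bundle with fibers the spaces $U$. On $X\times T$, the map $\pi^*\mathcal{A}\to\mathcal{F}$ is surjective on each $X\times\{t\}$, hence surjective by Nakayama's lemma. As $\mathcal{F}$ is flat over $T$, the kernel $\mathcal{K}$ is flat over $T$ and $\mathcal{K}_t=\ker(A\otimes\mathcal{O}_X\to\mathcal{F}_t)$. The natural map $\pi^*\mathcal{U}\otimes\mathcal{O}(-1)\to\pi^*\mathcal{A}$ lands in $\mathcal{K}$ by the definition of $\mathcal{U}$, and it is onto $\mathcal{K}_t$ for each $t$ by \eqref{eq:EF}. The same argument shows that its kernel $\mathcal{E}$ is flat over $T$ with fibers $E_{\mathcal{F}_t}$. A flat sheaf with locally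 free fibers is locally free.

Finally, if $E_{F_0\otimes P}\cong E_{F_0\otimes P'}$, then $F_0\otimes P\cong F_0\otimes P'$ by Proposition~\ref{prop:EF}, and taking determinants gives $P^\rho\cong P'^\rho$. So each isomorphism class occurs finitely often on the curve $T$.
\end{proof}

\section{Elliptic curves on a general quintic}\label{sec:curves}

\begin{proposition}\label{prop:curves}
Let $\delta\in\{5,6\}$. A general quintic $X$ contains a smooth nondegenerate elliptic curve $D$ of degree $\delta$ with $H^0(N_{D/X})=0$.
\end{proposition}

Elliptic curves of degree $\delta$ in $\mathbb{P}$ move in a family of dimension $5\delta$, and containing one imposes $5\delta$ conditions on a quintic. So the count leaves no room: pairs (curve, quintic) form a space of the same dimension $125$ as the space of quintics, and one has to show that the projection does not contract it. We reduce this to one pair at which the differential is injective and then build that pair.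

For a smooth curve $C\subset\mathbb{P}$ and a form $h$ of degree $m$ vanishing on $C$, the map $\mathcal{O}_C(-m)\to\mathcal{I}_C/\mathcal{I}_C^2=N_{C/\mathbb{P}}^\vee$ defined by $h$ has a dual $N_{C/\mathbb{P}}\to\mathcal{O}_C(m)$, written $s\mapsto s(h)$. The value of $s(h)$ at $x$ is $dh(x)$ applied to any tangent vector lifting $s(x)$, and $s(ah)=a|_C\,s(h)$ for every form $a$.

\subsection*{Reduction to one pair}

\begin{lemma}\label{lem:reduction}
Suppose there are a nondegenerate elliptic curve $D_0\subset\mathbb{P}$ of degree $\delta$ with $H^1(\mathcal{I}_{D_0}(5))=0$ and a quintic form $f_0$ vanishing on $D_0$ such that $H^0(N_{D_0/\mathbb{P}})\to H^0(\mathcal{O}_{D_0}(5))$, $s\mapsto s(f_0)$, is injective. Then Proposition~\ref{prop:curves} holds for $\delta$. The hypersurface $\{f_0=0\}$ need not be smooth.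
\end{lemma}

\begin{proof}
Let $\mathcal{H}$ be the open subset of the Hilbert scheme of $\mathbb{P}$ parametrizing nondegenerate elliptic curves $C$ of degree $\delta$ with $H^1(\mathcal{I}_C(5))=0$; it contains $D_0$. By the Euler sequence $N_{C/\mathbb{P}}$ is a quotient of $\mathcal{O}_C(1)^5$, so $H^1(N_{C/\mathbb{P}})=0$. Hence $\mathcal{H}$ is smooth of dimension $h^0(N_{C/\mathbb{P}})=\deg N_{C/\mathbb{P}}=5\delta$. In particular $H^0(N_{D_0/\mathbb{P}})\neq0$, so $f_0\ne0$.

The restriction maps $S_5\to H^0(\mathcal{O}_C(5))$ form a surjection of vector bundles of ranks $126$ and $5\delta$ on $\mathcal{H}$, compatible with base change. The projectivized kernel is the incidence variety $\mathcal{V}=\{(C,[f]):C\subset\{f=0\}\}$, a $\mathbb{P}^{125-5\delta}$-bundle over $\mathcal{H}$, smooth of dimension $125$. The fiber of $\varphi\colon\mathcal{V}\to\mathbb{P}^{125}$ over $[f]$ is an open subscheme of the Hilbert scheme of $X_f=\{f=0\}$. Its tangent space at $C$ is $\operatorname{Hom}(\mathcal{I}_{C/X_f},\mathcal{O}_C)$, and $\mathcal{I}_{C/X_f}=\mathcal{I}_C/(f)$, so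
\[
\ker d\varphi_{(C,[f])}=\ker\bigl(H^0(N_{C/\mathbb{P}})\to H^0(\mathcal{O}_C(5))\bigr).
\]
This vanishes at $(D_0,[f_0])$. Source and target of $\varphi$ are smooth of the same dimension, so $\varphi$ is \'etale there. The \'etale locus is open and nonempty, and its image is open, hence dense in $\mathbb{P}^{125}$. If $X_f$ is smooth and in this image, with $(C,[f])$ in the \'etale locus, then the sequence $0\to N_{C/X_f}\to N_{C/\mathbb{P}}\to\mathcal{O}_C(5)\to0$ identifies the kernel above with $H^0(N_{C/X_f})$.
\end{proof}

To verify injectivity we need the normal bundle in explicit form. For a complete intersection of three quadrics, of degree $8$, it is $\mathcal{O}(2)^3$. We obtain $D_0$ as the residual curve when the quadrics contain a rational curve, or a pair of lines, of degree $8-\delta$; its normal bundle then differs from $\mathcal{O}(2)^3$ at finitely many points.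

\subsection*{The residual curve}
Let $Y\subset\{x_4=0\}$ be a twisted cubic if $\delta=5$ and two skew lines if $\delta=6$, and put $d=\deg Y=8-\delta$. The ideals are $(x_4,q_1,q_2,q_3)$ with quadrics $q_i$, and $(x_4,x_0x_2,x_0x_3,x_1x_2,x_1x_3)$. In both cases $\mathcal{I}_Y(2)$ is globally generated, $H^1(\mathcal{O}_Y)=0$, and $H^1(\mathcal{I}_Y(1))=0$ because $x_0,\dots,x_3$ restrict to a basis of the four-dimensional space $H^0(\mathcal{O}_Y(1))$. The degree of the normal bundle $N_Y=N_{Y/\mathbb{P}}$ is $5d-2=13$ for the cubic and $2\cdot(5-2)=6$ for the lines.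

\begin{lemma}\label{lem:D0}
For general quadrics $Q_1,Q_2,Q_3$ containing $Y$ there is a nondegenerate elliptic curve $D_0$ of degree $\delta$ on the $Q_j$ such that:
\begin{enumerate}
\item[(a)] off $Y$, the curve $D_0$ is the scheme-theoretic intersection of the $Q_j$;
\item[(b)] $D_0\cap Y$ consists of $\delta$ distinct points $y_1,\dots,y_\delta$, and $T_{y_i}D_0\ne T_{y_i}Y$;
\item[(c)] $H^0(\mathcal{O}_{\mathbb{P}}(n))\to H^0(\mathcal{O}_{D_0}(n))$ is surjective for $n\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
The quadrics through $Y$ have base locus $Y$, so Bertini's theorem says nothing at the points of $D_0\cap Y$. We blow up $Y$ to remove the base locus. Let $\beta\colon\tilde P\to\mathbb{P}$ be the blow-up, with exceptional divisor $\Delta=\mathbb{P}(N_Y)$, a $\mathbb{P}^2$-bundle $\pi\colon\Delta\to Y$ of lines in the fibers of $N_Y$. Let $H$ be the pullback of the hyperplane class. Then $K_{\tilde P}=-5H+2\Delta$, and $\Theta=2H-\Delta$ is base point free because $\mathcal{I}_Y(2)$ is globally generated. The line bundle $\mathcal{O}_\Delta(k\Delta)$ is $\mathcal{O}(-k)$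 on the fibers $\mathbb{P}^2$, with no cohomology for $k=1,2$. The sequences $0\to\mathcal{O}((k-1)\Delta)\to\mathcal{O}(k\Delta)\to\mathcal{O}_\Delta(k\Delta)\to0$ for $k=0,1,2$ and the projection formula give
\begin{equation}\label{eq:blowup}
H^i(mH+k\Delta)=H^i(\mathcal{O}_{\mathbb{P}}(m))\ \ (k=0,1,2),\qquad H^i(mH-\Delta)=H^i(\mathcal{I}_Y(m)).
\end{equation}
Members of $|\Theta|$ thus correspond to quadrics containing $Y$. Let $\tilde D$ be the intersection of three general members. By Bertini's theorem on $\tilde P$ and on $\Delta$, the scheme $\tilde D$ is smooth of dimension one (or empty) and $\tilde D\cap\Delta$ is finite and reduced, so $\tilde D$ is transverse to $\Delta$.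

\emph{Intersection numbers.} Let $\zeta=-\Delta|_\Delta=c_1(\mathcal{O}_{\mathbb{P}(N_Y)}(1))$. On $\Delta$ we have $H^2=0$, and $H$ is the class of $d$ fibers, so $\int_\Delta H\zeta^2=d$. The tautological inclusion $\mathcal{O}(-1)\subset\pi^*N_Y$ is a nowhere vanishing section of $\pi^*N_Y\otimes\mathcal{O}(1)$, so $0=c_3(\pi^*N_Y\otimes\mathcal{O}(1))=\zeta^3+\pi^*c_1(N_Y)\,\zeta^2$ and $\int_\Delta\zeta^3=-\deg N_Y$. Therefore
\[
H\cdot\Theta^3=8H^4-H\Delta^3=8-d=\delta,\qquad
\Delta\cdot\Theta^3=\int_\Delta(2H+\zeta)^3=6d-\deg N_Y=\delta,
\]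
the last number being $18-13=5$ and $12-6=6$ in the two cases.

\emph{$\beta$ embeds $\tilde D$.} On a fiber $\mathbb{P}^2$ of $\pi$ the class $\Theta$ is $\mathcal{O}(1)$, so $\tilde D$ meets the fiber in a linear subspace. It is finite, so it has at most one point. Hence the $\delta$ points of $\tilde D\cap\Delta$ have distinct images $y_1,\dots,y_\delta$, and $\beta|_{\tilde D}$ is injective. Near a point of $\Delta$ there are local coordinates in which $\beta(t,u,v,w)=(t,u,uv,uw)$, with $\Delta=\{u=0\}$ and $Y$ the first coordinate axis. Along $\Delta$ the differential sends $(\dot t,\dot u,\dot v,\dot w)$ to $(\dot t,\dot u,v\dot u,w\dot u)$. A vector not tangent to $\Delta$ has $\dot u\neq0$, so its image is nonzero and not tangent to $Y$. Thus $\beta|_{\tilde D}$ is an injective immersion, hence an embedding onto a smooth curve $D_0$ of degree $\delta$ satisfying (b). Statement (a) holds because $\beta$ is an isomorphism off $\Delta$.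

\emph{Cohomology.} The Koszul resolution
\[
0\to\mathcal{O}(-3\Theta)\to\mathcal{O}(-2\Theta)^3\to\mathcal{O}(-\Theta)^3\to\mathcal{I}_{\tilde D}\to0
\]
shows that $H^i(\mathcal{I}_{\tilde D}(nH))=0$ as soon as $H^{i+j-1}(nH-j\Theta)=0$ for $j=1,2,3$. Note that $nH-j\Theta=(n-2j)H+j\Delta$.

Take $i=1$. By \eqref{eq:blowup} the groups for $j=1,2$ are $H^1(\mathcal{O}_{\mathbb{P}}(n-2))=0$ and $H^2(\mathcal{O}_{\mathbb{P}}(n-4))=0$. For $j=3$, the group $H^3((n-6)H+3\Delta)$ is Serre dual to $H^1((1-n)H-\Delta)=H^1(\mathcal{I}_Y(1-n))$. For $n\ge2$ this lies between $H^0(\mathcal{O}_Y(1-n))=0$ and $H^1(\mathcal{O}_{\mathbb{P}}(1-n))=0$, which proves (c). For $n=0$ it is $H^1(\mathcal{I}_Y(1))=0$, so $H^0(\mathcal{O}_{D_0})=\mathbb{C}$ and $D_0$ is connected. By adjunction $\omega_{\tilde D}=(K_{\tilde P}+3\Theta)|_{\tilde D}=(H-\Delta)|_{\tilde D}$ has degree $\delta-\delta=0$, so the genus is one.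

Take $i=0$, $n=1$. The groups are $H^0(\mathcal{O}_{\mathbb{P}}(-1))=0$, $H^1(\mathcal{O}_{\mathbb{P}}(-3))=0$, and $H^2(-5H+3\Delta)$. The last is dual to $H^2(-\Delta)=H^2(\mathcal{I}_Y)$, which lies between $H^1(\mathcal{O}_Y)=0$ and $H^2(\mathcal{O}_{\mathbb{P}})=0$. So no linear form vanishes on $D_0$.
\end{proof}

\subsection*{The normal bundle and the choice of the quintic}
Write $D=D_0$. By Lemma~\ref{lem:D0}(a) the map $N_{D/\mathbb{P}}\to\mathcal{O}_D(2)^3$, $s\mapsto(s(Q_1),s(Q_2),s(Q_3))$, is an isomorphism off $Y$, hence injective. At $y_i$ the three covectors $dQ_j(y_i)$ annihilate the plane $T_{y_i}D\oplus T_{y_i}Y$ in the four-dimensional space $T_{y_i}\mathbb{P}$, because $Q_j$ contains both curves. They lie in a two-dimensional space, so $\sum_j\lambda^{(i)}_j\,dQ_j(y_i)=0$ for some $0\ne\lambda^{(i)}\in\mathbb{C}^3$. Hence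
\[
H^0(N_{D/\mathbb{P}})\subset\Sigma:=\bigl\{s=(s_1,s_2,s_3)\in H^0(\mathcal{O}_D(2))^3:\ \lambda^{(i)}\cdot s(y_i)=0,\ i=1,\dots,\delta\bigr\}.
\]
For cubic forms $a_j$ and $f_0=\sum a_jQ_j$ we have $s(f_0)=\sum a_j|_D\,s_j$. By Lemma~\ref{lem:D0}(c) the restrictions $a_j|_D$ are arbitrary elements of $W=H^0(\mathcal{O}_D(3))$, of dimension $3\delta$, and $H^1(\mathcal{I}_D(5))=0$. So Proposition~\ref{prop:curves} follows from Lemma~\ref{lem:reduction} and the next lemma.

\begin{lemma}\label{lem:count}
For general $a\in W^3$ we have $\sum a_js_j\ne0$ for all $0\ne s\in\Sigma$.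
\end{lemma}

The count behind the lemma is this: an $s$ without common zeros imposes $5\delta$ conditions on $a$, and such $[s]$ vary in dimension at most $5\delta-1$. The $\delta$ conditions defining $\Sigma$ are needed, since $H^0(\mathcal{O}_D(2))^3$ has dimension $6\delta>5\delta=h^0(\mathcal{O}_D(5))$. The difficulty is that an $s$ with common zeros imposes fewer conditions, so we must check that such $s$ are correspondingly rare.

\begin{proof}
Let $\mathcal{B}\subset\mathbb{P}(\Sigma)\times W^3$ be the closed set of pairs $([s],a)$ with $\sum a_js_j=0$. We show $\dim\mathcal{B}<9\delta=\dim W^3$. For $s\neq0$ let $Z(s)$ be the common zero divisor of $s_1,s_2,s_3$, of degree $z$ with $0\le z\le2\delta$.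

\emph{Fibers.} Fix $s$ and put $Z=Z(s)$. We claim that $W^3\to H^0(\mathcal{O}_D(5)(-Z))$, $a\mapsto\sum a_js_j$, is surjective. The map $\mathcal{O}_D^3\to\mathcal{O}_D(2)(-Z)$ given by $s$ is surjective; let $G$ be its kernel. It suffices to show $H^1(G(3))=H^0(G^\vee(-3))^*=0$. The bundle $G^\vee$ is a quotient of $\mathcal{O}_D^3$, of rank $2$ and degree $2\delta-z$. A nonzero section of $G^\vee(-3)$ would give a line subbundle of $G^\vee$ of degree at least $3\delta$, whose quotient is a globally generated line bundle of degree at most $-\delta-z<0$. This is impossible. The target has dimension $5\delta-z$, so the fiber of $\mathcal{B}$ over $[s]$ has dimension $9\delta-(5\delta-z)=4\delta+z$.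

\emph{Strata.} Let $\Xi_z\subset\operatorname{Sym}^zD\times\mathbb{P}(\Sigma)$ be the closed set of pairs $(Z,[s])$ such that all $s_j$ vanish on $Z$. Its image in $\mathbb{P}(\Sigma)$ is the closed set $\{\deg Z(s)\ge z\}$. So the stratum $\Sigma_z=\{\deg Z(s)=z\}$ is locally closed and $\dim\Sigma_z\le\dim\Xi_z$. We claim $\dim\Xi_z\le5\delta-1-z$.
\begin{itemize}
\item Let $z\le\delta-1$. The divisors $Z$ containing exactly $k$ of the points $y_i$ form a family of dimension at most $z-k$. For such $Z$, the line bundle $\mathcal{O}_D(2)(-Z-\sum_{y_i\notin Z}y_i)$ has degree $\delta-z+k>0$, hence no $H^1$. So sections of $\mathcal{O}_D(2)(-Z)$ take arbitrary values at the $\delta-k$ points $y_i\notin Z$, and the corresponding conditions on $H^0(\mathcal{O}_D(2)(-Z))^3$ are independent. The dimension is at most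
\[
(z-k)+3(2\delta-z)-(\delta-k)-1=5\delta-1-2z .
\]
\item Let $\delta\le z\le2\delta-1$. Ignoring the conditions at the $y_i$, the dimension is at most $z+3(2\delta-z)-1=6\delta-1-2z$, and this is at most $5\delta-1-z$ because $z\ge\delta$.
\item Let $z=2\delta$. Then $Z\in|\mathcal{O}_D(2)|$ and $s$ is the section defining $Z$ times a constant vector, so the dimension is at most $(2\delta-1)+2\le3\delta-1$.
\end{itemize}
The part of $\mathcal{B}$ over $\Sigma_z$ has dimension at most $(5\delta-1-z)+(4\delta+z)=9\delta-1$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:AB}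

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X$ be a smooth quintic containing a nondegenerate elliptic sextic $D$; by Proposition~\ref{prop:curves} a general $X$ does. Take $\delta=6$ and $F=L\in\operatorname{Pic}^3(D)$, so $\rho=1$, $e=3$ and $e/\rho=\delta/2$. If \eqref{eq:star} fails, then $h^0(\wedge^2M\otimes L)=h^1(\wedge^2M\otimes L)\ne0$, so there is a nonzero map $L^{-1}\to\wedge^2M$ between semistable bundles of slope $-3$. By (E3), $L^{-1}$ is then one of the at most $6$ Jordan--H\"older factors of $\wedge^2M$. For all other $L$, Proposition~\ref{prop:EF} gives an indecomposable ACM bundle $E_L$ of rank $9-6=3$, with $\dim A=3$ and $\dim U=12-6=6$. The bundle $E_L$ depends only on the class of $L$ and determines it. Identify $\operatorname{Pic}^0(D)$ with $\operatorname{Pic}^3(D)$ by $P\mapsto L_0\otimes P$; by Lemma~\ref{lem:family} the $E_L$ form a family over an open subset of $\operatorname{Pic}^3(D)$. Hence $BGS(X)\le3$, and Proposition~\ref{prop:lower} gives equality for general $X$.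
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $p\le2$ see Proposition~\ref{prop:lower}. Let $p\ge3$. A general $X$ contains nondegenerate elliptic curves of both degrees $5$ and $6$. By (E5), Proposition~\ref{prop:EF} and Lemma~\ref{lem:family}, it suffices to find $\delta\in\{5,6\}$ and integers $\rho\ge1$, $e$ with $\delta/2\le e/\rho<\delta$ and $3e-\delta\rho=p$. For $\delta=6$ the rank $3e-6\rho$ is divisible by $3$, which is why quintic curves are needed as well.

If $p=3j$, take $\delta=6$, $\rho=j$, $e=3j$.

If $3\nmid p$, then $p\ge4$. Take $\delta=5$ and an integer $\rho\equiv p\pmod3$ with $p/10<\rho\le2p/5$, and put $e=(p+5\rho)/3$, an integer because $p+5\rho\equiv6p\equiv0\pmod 3$. Then $3e-5\rho=p$. The inequality $e\ge5\rho/2$ is equivalent to $\rho\le2p/5$, and $e<5\rho$ is equivalent to $\rho>p/10$. Such a $\rho$ exists. For $p=4,5,7,8$ take $\rho=1,2,1,2$, so $e=3,5,4,6$. For $p\ge10$ the half-open interval $(p/10,2p/5]$ has length $3p/10\ge3$, so it contains three consecutive integers.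
\end{proof}

\section{Deformations of $E_L$}\label{sec:C}

Fix $D$ and $L$ as in Theorem~\ref{thm:A}, and put $E=E_L$ and $N=N_{D/X}$. Since $\det N=\mathcal{O}_D$, we have $\chi(N)=0$ and $h^0(N)=h^1(N)$. The formula of Theorem~\ref{thm:C} says that $E$ has as many first order deformations as the sheaf $L$ on $X$: from $\mathcal{E}xt^1_X(L,L)=N$, the local-to-global sequence $0\to H^1(\mathcal{O}_D)\to\operatorname{Ext}^1_X(L,L)\to H^0(N)\to0$ gives $\dim\operatorname{Ext}^1_X(L,L)=1+h^0(N)$, one direction for $L$ and the others for $D$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]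
By Serre duality it suffices to compute $\operatorname{Ext}^2(E,E)$. This group can be shifted along the defining sequence until it becomes a computation on $D$. Let $K=\ker(A\otimes\mathcal{O}_X\to L)$, so that \eqref{eq:split} reads
\[
0\to E\to U\otimes\mathcal{O}_X(-1)\to K\to0,\qquad 0\to K\to A\otimes\mathcal{O}_X\to L\to0 .
\]
As $E^\vee$ is ACM, $\operatorname{Ext}^i(E,\mathcal{O}_X(n))=0$ for $i=1,2$. Applying $\operatorname{Hom}(E,-)$ gives
\begin{equation}\label{eq:ext2}
\operatorname{Ext}^2(E,E)\cong\operatorname{Ext}^1(E,K)\cong\operatorname{coker}\bigl(\operatorname{Hom}(E,\mathcal{O}_X)\otimes A\to\operatorname{Hom}(E,L)\bigr).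
\end{equation}

\emph{Restriction to $D$.} Since $\operatorname{Hom}(E,L)=H^0(E^\vee|_D\otimes L)$, we need the structure of $E|_D$. Tensor both sequences with $\mathcal{O}_D$. By \eqref{eq:local}, $\mathcal{T}or_1(L,\mathcal{O}_D)=N^\vee\otimes L$ and $\mathcal{T}or_1(K,\mathcal{O}_D)=\mathcal{T}or_2(L,\mathcal{O}_D)=L$. With $G=\ker(A\otimes\mathcal{O}_D\to L)$ and $B=\ker(U\otimes\mathcal{O}_D(-1)\to K|_D)$ we obtain exact sequences
\[
0\to N^\vee\otimes L\to K|_D\to G\to0,\qquad 0\to L\to E|_D\to B\to0,
\]
and the restriction of $E\to U\otimes\mathcal{O}_X(-1)$ to $D$ is the composition $E|_D\to B\subset U\otimes\mathcal{O}_D(-1)$. All terms are bundles on $D$; for $K|_D$ this follows from the first sequence. Dualizing and twisting by $L$,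
\begin{align}
0&\to B^\vee\otimes L\to E^\vee|_D\otimes L\to\mathcal{O}_D\to0,\label{eq:s1}\\
0&\to K|_D^\vee\otimes L\to U^\vee\otimes L(1)\to B^\vee\otimes L\to0,\label{eq:s2}\\
0&\to G^\vee\otimes L\to K|_D^\vee\otimes L\to N\to0.\label{eq:s3}
\end{align}
Since $H^1(L(1))=0$ and $D$ is a curve, \eqref{eq:s2} gives $H^1(B^\vee\otimes L)=0$. So by \eqref{eq:s1} the subspace $H^0(B^\vee\otimes L)\subset\operatorname{Hom}(E,L)$ has codimension $h^0(\mathcal{O}_D)=1$.

\emph{The image in \eqref{eq:ext2}.} Twist \eqref{eq:dual} by $\mathcal{O}_X(1)$. From $H^0(L^{-1})=0$ and $H^1(\mathcal{O}_X)=0$ it follows that $U^\vee\otimes V\to H^0(E^\vee)$ is surjective: every map $E\to\mathcal{O}_X$ factors through $U\otimes\mathcal{O}_X(-1)$. So the image in \eqref{eq:ext2} is the image of the composition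
\[
U^\vee\otimes V\otimes A\to U^\vee\otimes H^0(L(1))\to H^0(B^\vee\otimes L)\subset\operatorname{Hom}(E,L).
\]
The first map is surjective by Proposition~\ref{prop:linear}. By \eqref{eq:s2} and $H^1(L(1))=0$, the cokernel of the second map is $H^1(K|_D^\vee\otimes L)$. Finally $H^1(G^\vee\otimes L)$ is dual to $H^0(G\otimes L^{-1})\subset A\otimes H^0(L^{-1})=0$, so \eqref{eq:s3} gives $H^1(K|_D^\vee\otimes L)\cong H^1(N)$. Therefore $\dim\operatorname{Ext}^1(E,E)=\dim\operatorname{Ext}^2(E,E)=1+h^1(N)$.

\emph{General $X$.} Proposition~\ref{prop:curves} provides $D$ with $h^0(N)=0$, hence $h^1(N)=0$ and $\dim\operatorname{Ext}^1(E,E)=1$. Recall that $E$ has a miniversal deformation: a deformation over an analytic germ $(\mathcal{M},0)$ with tangent space $\operatorname{Ext}^1(E,E)$, from which every deformation of $E$ over an analytic germ is obtained by pullback. Here $\mathcal{M}$ is a closed subgerm of $(\mathbb{C},0)$, so it is either $(\mathbb{C},0)$ or a point with ideal $(t^m)$. The obstruction space $\operatorname{Ext}^2(E,E)$ is nonzero, so the second case is not excluded formally;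 the family of Theorem~\ref{thm:A} excludes it. Indeed, in the second case every map from a reduced germ to $\mathcal{M}$ factors through the reduced point, so every deformation of $E$ over a reduced germ is trivial. The family of Theorem~\ref{thm:A} lies over a smooth curve, passes through $E_L$, and has pairwise non-isomorphic members. So $\mathcal{M}$ is a smooth curve germ.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Atiyah}
Atiyah, \emph{Vector bundles over an elliptic curve}, 1957.

\bibitem{HL}
Huybrechts and Lehn, \emph{The Geometry of Moduli Spaces of Sheaves}.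

\bibitem{Madonna}
C.~Madonna, \emph{Rank 4 vector bundles on the quintic threefold}, arXiv:math/0110259 (2001).

\end{thebibliography}
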